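\title{Coactions that do not extend to the $\mathrm{C}^*$-envelope}

\begin{abstract}
Let a discrete group $G$ coact on an operator algebra $A$ so that the spectral subspaces span a dense subspace. We ask whether the coaction extends to the $\mathrm{C}^*$-envelope of $A$, and we show that the answer depends on $G$. It is negative for every group with property (T) whose full $\mathrm{C}^*$-algebra is not residually finite-dimensional, for example $SL_n(\mathbb Z)$ with $n\ge 3$; the counterexample is an algebra of upper triangular $2\times2$ matrices. It is positive if $G$ is amenable or $\mathrm{C}^*(G)$ is residually finite-dimensional, for example if $G$ is free. For a group with property (T), all such coactions extend if and only if $\mathrm{C}^*(G)$ is residually finite-dimensional.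
\end{abstract}

\section{The extension problem}\label{sec:intro}

An \emph{operator algebra} is a norm-closed subalgebra $A$ of some $B(H)$, not necessarily closed under adjoints, together with the norms that the matrix algebras $M_n(A)$ inherit from $B(H^n)$. A linear map is \emph{completely contractive} (\emph{completely isometric}) if it is contractive (isometric) on $n\times n$ matrices for every $n$. Among the $\mathrm{C}^*$-algebras that $A$ generates there is a smallest one, its $\mathrm{C}^*$-envelope. This paper is about whether a grading of $A$ by a discrete group passes to the envelope.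

\subsection*{Cosystems and envelopes}
Throughout, $G$ is a discrete group with neutral element $e$, and $\mathrm{C}^*(G)$ is its full group $\mathrm{C}^*$-algebra with canonical unitaries $u_g$. The comultiplication is the $*$-homomorphism $\Delta\colon \mathrm{C}^*(G)\to\mathrm{C}^*(G)\otimes\mathrm{C}^*(G)$, $u_g\mapsto u_g\otimes u_g$, and $\varepsilon\colon\mathrm{C}^*(G)\to\mathbb C$, $u_g\mapsto1$, is the trivial representation. All tensor products of algebras are minimal tensor products.

\begin{definition}\label{def:cosystem}
A \emph{coaction} of $G$ on a $\mathrm{C}^*$-algebra $B$ is an injective $*$-homomorphism $\delta\colon B\to B\otimes\mathrm{C}^*(G)$ that is nondegenerate, meaning that $\delta(B)(B\otimes \mathrm{C}^*(G))$ has dense span, and satisfies $(\delta\otimes\mathrm{id})\delta=(\mathrm{id}\otimes\Delta)\delta$.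

A \emph{cosystem} is a triple $(A,G,\gamma)$, where $A$ is an operator algebra and $\gamma\colon A\to A\otimes\mathrm{C}^*(G)$ is a completely isometric homomorphism with $(\gamma\otimes\mathrm{id})\gamma=(\mathrm{id}\otimes\Delta)\gamma$, such that the \emph{spectral subspaces} $A_g=\{a\in A:\gamma(a)=a\otimes u_g\}$, $g\in G$, have dense linear span in $A$.
\end{definition}

Since $A_gA_h\subset A_{gh}$, a cosystem is a $G$-grading of a dense subalgebra of $A$, subject to the condition that replacing each $a\in A_g$ by $a\otimes u_g$ changes no matrix norm. Both sides of the coaction identity send $a\in A_g$ to $a\otimes u_g\otimes u_g$, so for a cosystem this identity follows from the density of the spectral subspaces, and we will not verify it separately.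

We call $A$ \emph{unital} if it has an identity of norm one. A \emph{$\mathrm{C}^*$-cover} of a unital $A$ is a unital completely isometric homomorphism $\rho\colon A\to C$ into a $\mathrm{C}^*$-algebra generated by $\rho(A)$. The \emph{$\mathrm{C}^*$-envelope} is the cover $\iota\colon A\to\mathrm{C}^*_{\mathrm{env}}(A)$ with the following universal property: for every cover $\rho\colon A\to C$ there is a surjective $*$-homomorphism $q\colon C\to\mathrm{C}^*_{\mathrm{env}}(A)$ with $q\rho=\iota$. If $A\subset B(H)$ is not unital, put $A^1=A+\mathbb C I_H$. By Meyer's theorem, every completely isometric homomorphism of $A$ into some $B(H')$ extends to a unital completely isometric homomorphism of $A^1$; so $A^1$ does not depend on $H$, and $\mathrm{C}^*_{\mathrm{env}}(A)$ is defined as the $\mathrm{C}^*$-algebra generated by $A$ in $\mathrm{C}^*_{\mathrm{env}}(A^1)$. We always write $B=\mathrm{C}^*_{\mathrm{env}}(A)$.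

\begin{definition}\label{def:good}
A cosystem $(A,G,\gamma)$ is \emph{extendable} if there is a coaction $\delta$ of $G$ on $B$ for which $\iota$ is equivariant, that is, $\delta\iota=(\iota\otimes\mathrm{id})\gamma$. The group $G$ is \emph{good} if all its cosystems are extendable, and \emph{bad} otherwise.
\end{definition}

One large class of cosystems is known to be extendable. Let $P$ be a submonoid of $G$ and $\mathcal E=(\mathcal E_p)_{p\in P}$ a product system over $P$. Its tensor algebra $\mathcal T_\lambda(\mathcal E)^+$ is the closed non-selfadjoint subalgebra of the Fock (Toeplitz) algebra $\mathcal T_\lambda(\mathcal E)$ generated by the images of the fibers $\mathcal E_p$, and it carries the restriction of the canonical gauge coaction of $G$ on $\mathcal T_\lambda(\mathcal E)$. Then $\mathrm{C}^*_{\mathrm{env}}(\mathcal T_\lambda(\mathcal E)^+)$ carries a coaction of $G$ for which the inclusion is equivariant. The problem that we answer comes from \cite{Sehnem}: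
\begin{quote}
\emph{If a cosystem $(A,G,\gamma)$ does not arise from the tensor algebra of a product system, is it still automatically extendable?}
\end{quote}
A cosystem that is not extendable cannot come from a tensor algebra, by the result just quoted. So the problem asks whether every group is good, and product systems play no further role here.

\subsection*{The answer one would guess}
Let $G$ be abelian and $A$ unital. Then $\mathrm{C}^*(G)=C(\widehat G)$ with $u_g(\chi)=\chi(g)$, and $B\otimes\mathrm{C}^*(G)=C(\widehat G,B)$. For a character $\chi$, the map $\alpha_\chi=(\mathrm{id}\otimes\chi)\gamma$ is a completely contractive homomorphism $A\to A$ that multiplies $A_g$ by $\chi(g)$, and $\alpha_{\bar\chi}$ is its inverse. So $\iota\alpha_{\bar\chi}\colon A\to B$ is a $\mathrm{C}^*$-cover, and the universal property gives a $*$-homomorphism $\beta_\chi\colon B\to B$ with $\beta_\chi\iota=\iota\alpha_\chi$. The elements $b$ for which $\chi\mapsto\beta_\chi(b)$ is continuous form a closed $*$-subalgebra containing every $\iota(A_g)$. Hence $\delta(b)(\chi)=\beta_\chi(b)$ defines a $*$-homomorphism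 $\delta\colon B\to B\otimes \mathrm{C}^*(G)$ with $\delta\iota(a)=\iota(a)\otimes u_g$ for $a\in A_g$, and this is a coaction by Lemma~\ref{lem:auto} below. The envelope is canonical, so symmetries extend, and one expects the same for every $G$.

For general $G$ there are no automorphisms to extend. Put $\rho=(\iota\otimes\mathrm{id})\gamma$ and let $C\subset B\otimes\mathrm{C}^*(G)$ be the $\mathrm{C}^*$-algebra generated by $\rho(A)$. We want a $*$-homomorphism $\delta\colon B\to C$ with $\delta\iota=\rho$. What comes for free is a map in the opposite direction: $\mathrm{id}\otimes\varepsilon$ maps $C$ onto $B$ and $\rho(a)$ to $\iota(a)$. If $\delta$ exists then $\delta\circ(\mathrm{id}\otimes\varepsilon)$ is the identity on $C$; so $\delta$ exists exactly when $\mathrm{id}\otimes\varepsilon$ is injective on $C$. Nothing formal forces this, and it can fail.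

\subsection*{Results}
A unitary representation $v$ of $G$ is also viewed as a representation of $\mathrm{C}^*(G)$, and $\mathrm{C}^*_v(G)=v(\mathrm{C}^*(G))$. We write $v'\prec v$ if $\ker v\subset\ker v'$. The universal representation $u$ is the direct sum of all cyclic representations of $G$, one from each equivalence class; it is faithful on $\mathrm{C}^*(G)$. A representation $v$ has \emph{almost invariant vectors} if for every finite set $\emptyset\ne S\subset G$ and every $\kappa>0$ there is a unit vector $\xi$ with $\max_{s\in S}\|v_s\xi-\xi\|<\kappa$. The group $G$ has \emph{property (T)}, or is a \emph{Kazhdan group}, if every representation with almost invariant vectors has a nonzero invariant vector. A $\mathrm{C}^*$-algebra is \emph{residually finite-dimensional} (RFD) if its finite-dimensional representations separate its points.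

\begin{theorem}\label{thm:bad}
Let $v,w$ be unitary representations of $G$ such that
\begin{enumerate}
\item[(H1)] $w\oplus v$ is faithful on $\mathrm{C}^*(G)$;
\item[(H2)] $v\otimes u\prec v$;
\item[(H3)] $v$ has no almost invariant vectors;
\item[(H4)] $w$ is not faithful on $\mathrm{C}^*(G)$.
\end{enumerate}
Then $G$ is bad. There is a unital cosystem $(A,G,\gamma)$ for which there is not even a $*$-homomorphism $\delta\colon B\to B\otimes\mathrm{C}^*(G)$ with $\delta\iota=(\iota\otimes\mathrm{id})\gamma$.
\end{theorem}

\begin{corollary}\label{cor:T}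
If $G$ has property (T) and $\mathrm{C}^*(G)$ is not RFD, then $G$ is bad. This applies to $SL_n(\mathbb Z)$ for $n\ge3$ and to every Kazhdan group that is not residually finite, such as the infinite simple Kazhdan groups of Caprace and R\'emy \cite{CR}. Every group containing a bad subgroup is bad.
\end{corollary}

For the positive result, let $\mathcal T(G)$ be the set of functions $\varphi\colon G\to\mathbb C$ with $\varphi(e)=1$ for which $u_g\otimes u_h\mapsto\varphi(gh^{-1})$ extends to a state $\Phi$ on $\mathrm{C}^*(G)\otimes\mathrm{C}^*(G)$. Such a $\varphi$ is positive definite, because $\varphi(g)=\Phi(u_g\otimes1)$. Let $u^\varphi$ be its GNS representation, the unique representation with a cyclic unit vector $\xi$ such that $\langle u^\varphi_g\xi,\xi\rangle=\varphi(g)$.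

\begin{theorem}\label{thm:good}
For every cosystem $(A,G,\gamma)$ and every $\varphi\in\mathcal T(G)$ there is a $*$-homomorphism $B\to B\otimes\mathrm{C}^*_{u^\varphi}(G)$ with $\iota(a)\mapsto\iota(a)\otimes u^\varphi_g$ for $a\in A_g$, $g\in G$. Consequently, if $\bigcap_{\varphi\in\mathcal T(G)}\ker u^\varphi=0$, then $G$ is good. In particular, $G$ is good if $G$ is amenable or $\mathrm{C}^*(G)$ is RFD, for example if $G$ is free.
\end{theorem}

By Kirchberg's theorem \cite[Theorem 6.2.7]{BO}, $\mathcal T(G)$ is the set of amenable traces of $\mathrm{C}^*(G)$; we do not use this. Theorem~\ref{thm:good} and Corollary~\ref{cor:T} together give at once: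

\begin{theorem}\label{thm:dichotomy}
A group $G$ with property (T) is good if and only if $\mathrm{C}^*(G)$ is RFD.
\end{theorem}

Section~\ref{sec:tools} collects the tools. Section~\ref{sec:model} isolates the obstruction and shows it on the group of order two, and Sections~\ref{sec:bad} and~\ref{sec:T} prove Theorem~\ref{thm:bad} and Corollary~\ref{cor:T}. Section~\ref{sec:good}, which is independent of these three, proves Theorem~\ref{thm:good}.

\section{Tools}\label{sec:tools}

\subsection*{Completely positive maps}
We write \emph{ucp} for unital completely positive. \emph{Arveson's extension theorem}: if $S$ is a subspace of a unital $\mathrm{C}^*$-algebra $C$ with $1\in S$, then every unital completely contractive map $S\to B(H)$ extends to a ucp map $C\to B(H)$. \emph{Stinespring's theorem}: a ucp map $\psi\colon C\to B(H)$ has the form $\psi=V^*\pi(\cdot)V$ with $\pi$ a unital representation of $C$ and $V$ an isometry. With $Q=VV^*$ we have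
\[
\psi(cc^*)-\psi(c)\psi(c)^*=V^*\pi(c)(1-Q)\pi(c)^*V\ge0 .
\]
This is the \emph{Schwarz inequality}. Equality holds if and only if $Q\pi(c)(1-Q)=0$, and then (Choi)
\begin{equation}\label{eq:choi}
\psi(cc')=V^*\pi(c)Q\pi(c')V=\psi(c)\psi(c')\qquad(c'\in C).
\end{equation}
The \emph{multiplicative domain} of $\psi$ is the set of $c$ for which equality holds for both $c$ and $c^*$. It consists of the $c$ with $\pi(c)Q=Q\pi(c)$, so it is a $\mathrm{C}^*$-subalgebra, and its elements can be pulled out of $\psi$ on either side. It contains every projection whose image is a projection and, if $\psi$ is a state, every unitary $U$ with $\psi(U)=1$.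

\subsection*{Minimal tensor products}
For operator algebras $A_i\subset B(H_i)$, the algebra $A_1\otimes A_2$ is the norm closure of the algebraic tensor product in $B(H_1\otimes H_2)$; it does not depend on the completely isometric representations chosen. In particular $A_1\otimes A_2\subset A_1'\otimes A_2'$ when $A_i\subset A_i'$. If $\psi_1,\psi_2$ are both completely contractive, completely isometric, ucp, or $*$-homomorphisms, then $\psi_1\otimes\psi_2$ extends to the minimal tensor product and has the same property.

\subsection*{Hilbert--Schmidt operators}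
Inner products are linear in the first variable. Let $\overline K$ be the conjugate space of $K$, and for $b\in B(K)$ let $\bar b\,\bar l=\overline{bl}$; the conjugate of a representation $\sigma$ is $\bar\sigma_g=\overline{\sigma_g}$. Sending $h\otimes k$ to the operator $\bar l\mapsto\langle k,l\rangle h$ identifies $H\otimes K$ with the Hilbert--Schmidt operators $\overline K\to H$. If $\zeta$ corresponds to $\hat\zeta$, then $(a\otimes b)\zeta$ corresponds to $a\hat\zeta\,\bar b^{\,*}$. Let $\sigma$ be a representation of $G$ on a space $H_\sigma$ of finite dimension $d$, let $\mathrm{tr}=\frac1d\mathrm{Tr}$, and let $\zeta_\sigma\in H_\sigma\otimes\overline{H_\sigma}$ be the unit vector that corresponds to $d^{-1/2}I$. Then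
\begin{equation}\label{eq:zeta}
\langle (x\otimes\bar y)\zeta_\sigma,\zeta_\sigma\rangle=\mathrm{tr}(xy^*),\qquad(\sigma_g\otimes\bar\sigma_g)\zeta_\sigma=\zeta_\sigma .
\end{equation}

\subsection*{Two reductions}
The first lemma says that only the existence of a $*$-homomorphism is at stake.

\begin{lemma}\label{lem:auto}
Let $(A,G,\gamma)$ be a cosystem. Every $*$-homomorphism $\delta\colon B\to B\otimes\mathrm{C}^*(G)$ with $\delta\iota=(\iota\otimes\mathrm{id})\gamma$ is a coaction.
\end{lemma}

\begin{proof}
For $a\in A_g$ we have $\delta(\iota(a))=\iota(a)\otimes u_g$ and $\delta(\iota(a)^*)=\iota(a)^*\otimes u_{g^{-1}}$. So every word $b$ in such elements satisfies $\delta(b)=b\otimes u_k$ for some $k\in G$, and these words span a dense subspace of $B$. The coaction identity and the identity $(\mathrm{id}\otimes\varepsilon)\delta=\mathrm{id}$ hold on words, hence on $B$; the second gives injectivity. Finally $\delta(b)(b'\otimes u_{k^{-1}h})=bb'\otimes u_h$ for $b'\in B$ and $h\in G$, and the products $bb'$ span a dense subspace of $B$. So $\delta$ is nondegenerate.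
\end{proof}

\begin{lemma}\label{lem:subgroup}
If $H\le G$ and $H$ is bad, then $G$ is bad.
\end{lemma}

\begin{proof}
A positive definite function on $H$, extended by zero, is positive definite on $G$. So every state of $\mathrm{C}^*(H)$ is pulled back from a state of $\mathrm{C}^*(G)$, and the canonical map $\mathrm{C}^*(H)\to\mathrm{C}^*(G)$ is isometric. Let $(A,H,\gamma)$ be a cosystem that is not extendable. Viewing $\gamma$ as a map into $A\otimes\mathrm{C}^*(G)$ makes $A$ a cosystem over $G$. If a coaction $\delta$ of $G$ on $B$ extended it, then $\delta(B)$ would be generated by the elements $\iota(a)\otimes u_h$ with $a\in A_h$, $h\in H$, and would lie in $B\otimes\mathrm{C}^*(H)$. By Lemma~\ref{lem:auto}, $(A,H,\gamma)$ would be extendable.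
\end{proof}

\section{The obstruction and a model case}\label{sec:model}

A coaction on $B$ constrains the copies of $G$ inside $B$ that respect the grading.

\begin{lemma}\label{lem:obstruction}
Let $B$ be a $\mathrm{C}^*$-algebra, and let $\delta\colon B\to B\otimes\mathrm{C}^*(G)$ and $L\colon\mathrm{C}^*(G)\to B$ be $*$-homomorphisms with $\delta(L(u_g))=L(u_g)\otimes u_g$ for all $g$. If there is a state $\omega$ on $B$ with $\omega L=\varepsilon$, then $L$ is injective.
\end{lemma}

\begin{proof}
The bounded linear map $(\omega\otimes\mathrm{id})\delta L\colon\mathrm{C}^*(G)\to\mathrm{C}^*(G)$ sends $u_g$ to $\omega(L(u_g))u_g=u_g$, so it is the identity.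
\end{proof}

We therefore look for a cosystem whose envelope contains a proper quotient of $\mathrm{C}^*(G)$, with $u_g$ in degree $g$, in which the trivial representation survives. A starting point is
\[
A_0=\begin{pmatrix}\mathbb C1&\mathrm{C}^*(G)\\0&\mathbb C1\end{pmatrix}\subset M_2(\mathrm{C}^*(G)),
\]
with the restriction of $\mathrm{id}\otimes\Delta$. It generates $M_2(\mathrm{C}^*(G))$, and a quotient by a nonzero ideal $M_2(I)$ is not isometric on the corner. So the envelope is $M_2(\mathrm{C}^*(G))$, and $A_0$ is extendable. To make the envelope discard part of $\mathrm{C}^*(G)$, we shrink the corner by a factor $r<1$ and place beside it, at full size, a copy of a quotient $\mathrm{C}^*_v(G)$. What $v$ sees of the shrunken copy is then redundant, by the identity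
\begin{equation}\label{eq:convex}
\begin{pmatrix} b& rz\\0&c\end{pmatrix}=\frac{1+r}{2}\begin{pmatrix} b& z\\0&c\end{pmatrix}+\frac{1-r}{2}\,Z\begin{pmatrix} b& z\\0&c\end{pmatrix}Z,\qquad Z=\begin{pmatrix}1&0\\0&-1\end{pmatrix},
\end{equation}
valid for operator entries: since $Z$ is unitary, shrinking the corner does not increase the norm.

\begin{example}\label{ex:Z2}
Let $G=\{e,s\}$, so that $\mathrm{C}^*(G)=\mathbb C^2$ with $u_s=(1,-1)$; the coordinates are $\varepsilon$ and the sign representation $\mathrm{sgn}$. Take $v=\mathrm{sgn}$, $w=\varepsilon$ and $0<r<1$. The elements $x_g=ru_g\oplus v_g$ of $\mathbb C^3$ are $x_e=(r,r,1)$ and $x_s=(r,-r,-1)$, and they span $X=\{(\alpha,r\beta,\beta)\}$. Let $A$ be the algebra of triples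
\[
\left(\begin{pmatrix}\lambda&\alpha\\0&\mu\end{pmatrix},\ \begin{pmatrix}\lambda&r\beta\\0&\mu\end{pmatrix},\ \begin{pmatrix}\lambda&\beta\\0&\mu\end{pmatrix}\right),\qquad\lambda,\mu,\alpha,\beta\in\mathbb C .
\]
By \eqref{eq:convex} the middle summand can be dropped without changing any matrix norm. In the remaining $M_2\oplus M_2$, the elements with corner $x_g$ become $T_e=(re_{12},e_{12})$ and $T_s=(re_{12},-e_{12})$. Since $T_eT_e^*=(r^2e_{11},e_{11})$ and $r^2\neq1$, the projections $P_1=(e_{11},0)$ and $P_2=(0,e_{11})$ are polynomials in $T_eT_e^*$; the products $P_1T_e$ and $P_2T_e$ generate $M_2\oplus M_2$. Neither summand can be dropped, since $\frac12(T_e+T_s)=(re_{12},0)$ and $\frac12(T_e-T_s)=(0,e_{12})$. So $B=M_2\oplus M_2$.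

Put $L(u_g)=r^{-2}P_1T_gT_e^*$. This equals $P_1$ for both $g$, so $L=\varepsilon(\cdot)P_1$ is not injective, while the state $\omega(b_1,b_2)=(b_1)_{11}$ satisfies $\omega L=\varepsilon$. A $*$-homomorphism $\delta$ with $\delta(T_g)=T_g\otimes u_g$ would satisfy $\delta(P_1)=P_1\otimes 1$ and so $\delta(L(u_g))=L(u_g)\otimes u_g$, which Lemma~\ref{lem:obstruction} forbids.

This does not contradict the abelian case, because the grading does not make $A$ a cosystem: the map $x_e\mapsto x_e$, $x_s\mapsto-x_s$ sends $(r,0,0)$, of norm $r$, to $(0,r,1)$, of norm $1$. Indeed (H1), (H3), (H4) hold, but (H2) fails, as $\mathrm{sgn}\otimes\mathrm{sgn}=\varepsilon\not\prec\mathrm{sgn}$.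
\end{example}

The proof of Theorem~\ref{thm:bad} follows this example. Hypothesis (H2) supplies the missing map $\gamma$. The one new difficulty is that we cannot compute $B$, so the state $\omega$ has to be found indirectly; the element $\frac12(T_e+T_s)$, which is large at $\varepsilon$ and small at $v$, is the tool.

\section{Proof of Theorem~\ref{thm:bad}}\label{sec:bad}

\subsection*{The constants}
By (H3) there are a finite set $S\neq\emptyset$ and $\kappa>0$ such that $\max_{s\in S}\|v_s\xi-\xi\|\ge\kappa$ for every unit vector $\xi$. Put
\[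
y=\tfrac12 1+\tfrac1{2|S|}\sum_{s\in S}u_s,\qquad t=\|v(y)\|.
\]
Then $\|y\|\le1=\varepsilon(y)$. For a unit vector $\xi$, the triangle inequality and the parallelogram law give
\[
\|v(y)\xi\|\le\frac1{|S|}\sum_{s\in S}\big\|\tfrac12(\xi+v_s\xi)\big\|,\qquad\big\|\tfrac12(\xi+v_s\xi)\big\|^2=1-\tfrac14\|\xi-v_s\xi\|^2 .
\]
Every term of the sum is at most $1$ and one term is at most $(1-\kappa^2/4)^{1/2}$, so $t<1$. Fix $r$ with $t<r<1$.

\subsection*{The cosystem}
Let $N=\mathrm{C}^*(G)\oplus\mathrm{C}^*_v(G)$ and $j\colon \mathrm{C}^*(G)\to N$, $j(a)=ra\oplus v(a)$. Since $\|j(a)\|\ge r\|a\|$, the range $X$ of $j$ is closed, and it is the closed span of the elements $x_g=j(u_g)=ru_g\oplus v_g$. Let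
\[
A=\begin{pmatrix}\mathbb C1&X\\0&\mathbb C1\end{pmatrix}\subset M_2(N)=M_2\otimes N ,
\]
a unital operator algebra. By (H2), $v\otimes u$ factors through $\mathrm{C}^*_v(G)$, so there is a $*$-homomorphism $\delta_v\colon\mathrm{C}^*_v(G)\to\mathrm{C}^*_v(G)\otimes\mathrm{C}^*(G)$ with $v_g\mapsto v_g\otimes u_g$. Both $\delta_v$ and $\Delta$ are injective, since $\mathrm{id}\otimes\varepsilon$ is a left inverse. Hence $\mathrm{id}_{M_2}\otimes(\Delta\oplus\delta_v)$ is an injective $*$-homomorphism $M_2(N)\to M_2(N)\otimes\mathrm{C}^*(G)$, and its restriction $\gamma$ to $A$ is completely isometric. It satisfies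
\[
\gamma(e_{ii}\otimes1)=(e_{ii}\otimes1)\otimes1,\qquad\gamma(e_{12}\otimes x_g)=(e_{12}\otimes x_g)\otimes u_g .
\]
These elements span a dense subspace of $A$. So $\gamma(A)\subset A\otimes\mathrm{C}^*(G)$, and $(A,G,\gamma)$ is a cosystem.

\subsection*{A smaller cover}
Let $\theta=\mathrm{id}_{M_2}\otimes(w\oplus\mathrm{id})\colon M_2(N)\to M_2(\mathrm{C}^*_w(G)\oplus\mathrm{C}^*_v(G))$. This map replaces $\mathrm{C}^*(G)$ by its proper quotient $\mathrm{C}^*_w(G)$, as dropping the middle summand did in Example~\ref{ex:Z2}.

\begin{lemma}\label{lem:theta}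
The restriction of $\theta$ to $A$ is completely isometric.
\end{lemma}

\begin{proof}
An element $a\in M_n(A)$ is given by $b,c\in M_n$ and $z\in M_n(\mathrm{C}^*(G))$; its components in $M_{2n}(\mathrm{C}^*(G))$ and $M_{2n}(\mathrm{C}^*_v(G))$ are
\[
a_1=\begin{pmatrix}b\otimes1&rz\\0&c\otimes1\end{pmatrix},\qquad a_2=\begin{pmatrix}b\otimes1&v(z)\\0&c\otimes1\end{pmatrix},
\]
where representations act entrywise. By (H1), $\|a_1\|=\max(\|w(a_1)\|,\|v(a_1)\|)$. By \eqref{eq:convex}, $\|v(a_1)\|\le\|a_2\|$. Hence
$\|a\|=\max(\|a_1\|,\|a_2\|)=\max(\|w(a_1)\|,\|a_2\|)=\|\theta(a)\|$.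
\end{proof}

Let $E$ be the $\mathrm{C}^*$-algebra generated by $\theta(A)$. It is a $\mathrm{C}^*$-cover of $A$, so there is a surjective $*$-homomorphism $q\colon E\to B$ with $q\theta|_A=\iota$. For $a\in\mathrm{C}^*(G)$ put
\[
T(a)=\theta(e_{12}\otimes j(a))=e_{12}\otimes(rw(a)\oplus v(a)),\qquad T_g=T(u_g),
\]
and let $P_1=e_{11}\otimes(1\oplus0)$, $P_2=e_{11}\otimes(0\oplus1)$. Then $P_1+P_2=\theta(e_{11}\otimes1)$ and
\begin{equation}\label{eq:TT}
T_gT_g^*=r^2P_1+P_2\qquad(g\in G).
\end{equation}
The polynomial $f(\tau)=\tau(1-\tau)/(r^2(1-r^2))$ has $f(0)=f(1)=0$ and $f(r^2)=1$, so $P_1=f(T_eT_e^*)\in E$, and then $P_2\in E$. The $*$-homomorphism $L(a)=e_{11}\otimes(w(a)\oplus0)$ on $\mathrm{C}^*(G)$ satisfies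
\begin{equation}\label{eq:L}
L(u_g)=r^{-2}P_1T_gT_e^* ,
\end{equation}
so its range lies in $E$. Its kernel is $\ker w$, which is nonzero by (H4). Thus $qL\colon\mathrm{C}^*(G)\to B$ is not injective.

\subsection*{The trivial representation survives in the envelope}
The quotient $q$ is unknown and might a priori kill the range of $L$. A ucp map on $B$ can still be produced from a completely contractive map on $A$; the task is to evaluate it on the product \eqref{eq:L}, which does not lie in $\theta(A)$.

\begin{lemma}\label{lem:survive}
There is a state $\omega$ on $B$ with $\omega qL=\varepsilon$.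
\end{lemma}

\begin{proof}
Let $\Omega\colon A\to M_2$ be the projection onto $M_2(\mathrm{C}^*(G))$ followed by $\mathrm{id}_{M_2}\otimes\varepsilon$. It is unital and completely contractive, with $\Omega(e_{11}\otimes1)=e_{11}$ and $\Omega(e_{12}\otimes j(a))=r\varepsilon(a)e_{12}$. By Arveson's theorem there is a ucp map $\Psi'\colon B\to M_2$ with $\Psi'\iota=\Omega$. The ucp map $\Psi=\Psi'q$ on $E$ satisfies $\Psi\theta|_A=\Omega$, that is,
\[
\Psi(P_1)+\Psi(P_2)=e_{11},\qquad\Psi(T(a))=r\varepsilon(a)e_{12}.
\]
Take $Y=T(y)$. Then $\Psi(Y)=re_{12}$, and $\|w(y)\|\le1$, $\|v(y)\|=t$ give $YY^*\le r^2P_1+t^2P_2$. By the Schwarz inequality,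
\[
r^2\Psi(P_1)+r^2\Psi(P_2)=r^2e_{11}=\Psi(Y)\Psi(Y)^*\le\Psi(YY^*)\le r^2\Psi(P_1)+t^2\Psi(P_2).
\]
So $(r^2-t^2)\Psi(P_2)\le0$. As $t<r$ and $\Psi(P_2)\ge0$, we get $\Psi(P_2)=0$ and $\Psi(P_1)=e_{11}$. Thus $P_1$ lies in the multiplicative domain of $\Psi$. By \eqref{eq:TT}, $\Psi(T_gT_g^*)=r^2e_{11}=\Psi(T_g)\Psi(T_g)^*$, so \eqref{eq:choi} applies to $T_g$. Now \eqref{eq:L} gives
\[
\Psi(L(u_g))=r^{-2}\Psi(P_1)\Psi(T_g)\Psi(T_e)^*=r^{-2}e_{11}(re_{12})(re_{21})=e_{11}.
\]
The $(1,1)$ entry $\omega$ of $\Psi'$ is a state on $B$ with $\omega qL(u_g)=1$ for all $g$.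
\end{proof}

\subsection*{Conclusion}
Suppose that $\delta\colon B\to B\otimes\mathrm{C}^*(G)$ is a $*$-homomorphism with $\delta\iota=(\iota\otimes\mathrm{id})\gamma$. Since $q(T_g)=\iota(e_{12}\otimes x_g)$, we have $\delta(q(T_g))=q(T_g)\otimes u_g$. As $f$ is a polynomial without constant term,
\[
\delta(q(P_1))=f\big(q(T_eT_e^*)\otimes1\big)=q(P_1)\otimes1 ,
\]
and \eqref{eq:L} gives $\delta(qL(u_g))=qL(u_g)\otimes u_g$. By Lemmas~\ref{lem:obstruction} and~\ref{lem:survive}, $qL$ is injective. This contradicts (H4) and proves Theorem~\ref{thm:bad}.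

\begin{remark}\label{rem:hyp}
Each hypothesis was used once. (H1) makes $\theta|_A$ completely isometric; without it $\theta$ kills $e_{12}\otimes j(a)$ for $0\ne a\in\ker w\cap\ker v$. (H2) defines $\gamma$, and Example~\ref{ex:Z2} shows its failure. (H3) keeps $\varepsilon$ alive. For $G\ne\{e\}$, the pair $v=u$, $w=\varepsilon$ satisfies the other three hypotheses; but then, for any $r<1$, the second coordinate identifies $A$ with the extendable algebra $A_0$, by \eqref{eq:convex}. (H4) gives the contradiction. For the free group on two generators, which is good by Theorem~\ref{thm:good}, the left regular representation $v=\lambda$ and $w=u$ satisfy (H1)--(H3): the unitary $\mathbf 1_x\otimes\eta\mapsto\mathbf 1_x\otimes u_x\eta$, where $\mathbf 1_x\in\ell^2(G)$ is the indicator function of $\{x\}$, intertwines $\lambda\otimes1$ with $\lambda\otimes u$, and $\lambda$ has no almost invariant vectors because the group is not amenable. Finally, $r>t$ was needed in Lemma~\ref{lem:survive}, and $r<1$ separates $P_1$ from $P_2$; for $r=1$ the map $j$ is an injective $*$-homomorphism and $A\cong A_0$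 again.
\end{remark}

\section{Kazhdan groups}\label{sec:T}

To satisfy (H1) and (H4) together, $v$ should be as large as (H2) and (H3) allow. These two hypotheses forbid finite-dimensional subrepresentations: if $\sigma\subset v$ is irreducible and finite-dimensional, then $\varepsilon\subset\sigma\otimes\bar\sigma\subset v\otimes u$ by \eqref{eq:zeta}, so $\varepsilon\prec v$ by (H2), and $1=\varepsilon(y)\le\|v(y)\|=t<1$. For a Kazhdan group there is no other restriction.

\begin{lemma}\label{lem:nofd}
If a representation $v$ has no nonzero finite-dimensional subrepresentation, then neither has $v\otimes\pi$, for any representation $\pi$.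
\end{lemma}

\begin{proof}
Let $\zeta_1,\dots,\zeta_d$, $d\geq1$, be an orthonormal basis of an invariant subspace of $H_v\otimes H_\pi$, so that $(v_g\otimes\pi_g)\zeta_i=\sum_k\sigma_{ki}(g)\zeta_k$ with $[\sigma_{ki}(g)]$ unitary. For the Hilbert--Schmidt operators $\hat\zeta_i\colon\overline{H_\pi}\to H_v$ this reads $v_g\hat\zeta_i\bar\pi_g^*=\sum_k\sigma_{ki}(g)\hat\zeta_k$. The operator $W=\sum_i\hat\zeta_i\hat\zeta_i^*$ is nonzero, positive and compact, and
\[
v_gWv_g^*=\sum_i(v_g\hat\zeta_i\bar\pi_g^*)(v_g\hat\zeta_i\bar\pi_g^*)^*=\sum_{k,l}\Big(\sum_i\sigma_{ki}(g)\overline{\sigma_{li}(g)}\Big)\hat\zeta_k\hat\zeta_l^*=W .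
\]
An eigenspace of $W$ for a positive eigenvalue is a nonzero finite-dimensional subrepresentation of $v$, a contradiction.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:T}]
Let $G$ have property (T) with $\mathrm{C}^*(G)$ not RFD. Let $w$ be the direct sum of all finite-dimensional irreducible representations and $v$ the direct sum of all cyclic representations without nonzero finite-dimensional subrepresentation, both up to equivalence. Then $v$ itself has no nonzero finite-dimensional subrepresentation: such a subspace would have a nonzero projection to some summand, and this projection is a finite-dimensional invariant subspace of the summand. We verify the hypotheses of Theorem~\ref{thm:bad}.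

(H1) An irreducible representation is cyclic, and it is either finite-dimensional, hence a summand of $w$, or infinite-dimensional, hence a summand of $v$. Irreducible representations separate the points of $\mathrm{C}^*(G)$.

(H2) Write $v\otimes u$ as a direct sum of cyclic representations. By Lemma~\ref{lem:nofd} none of them has a nonzero finite-dimensional subrepresentation, so each is equivalent to a summand of $v$, and $\ker v\subset\ker(v\otimes u)$.

(H3) The representation $v$ has no nonzero invariant vector, so by property (T) it has no almost invariant vectors. This is the only use of (T).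

(H4) A finite-dimensional representation is a direct sum of irreducible ones, so $\ker w=0$ would mean that $\mathrm{C}^*(G)$ is RFD.

Hence $G$ is bad. For $n\ge3$, the group $SL_n(\mathbb Z)$ has property (T) by Kazhdan's theorem \cite{BHV}, and $\mathrm{C}^*(SL_n(\mathbb Z))$ is not RFD by Bekka \cite{Bekka}.

Let $G$ be a Kazhdan group that is not residually finite, and choose $g\ne e$ in the kernel of every homomorphism from $G$ to a finite group. A Kazhdan group is finitely generated. So the image $\sigma(G)$ under a finite-dimensional representation $\sigma$ is a finitely generated linear group, and it is residually finite by Malcev's theorem. If $\sigma_g\ne1$, some finite quotient of $\sigma(G)$ would detect $g$. Thus every $\sigma$ kills $u_g-1\ne0$, and $\mathrm{C}^*(G)$ is not RFD. An infinite simple group has no nontrivial finite quotient, so this applies to infinite simple Kazhdan groups, for every $g\neq e$; there $w=\varepsilon$.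

The last assertion is Lemma~\ref{lem:subgroup}.
\end{proof}

\section{Good groups: proof of Theorem~\ref{thm:good}}\label{sec:good}

\subsection*{Reduction to unital algebras}
If $A$ is unital, then $\gamma$ is unital. Indeed, $\gamma(1)(a\otimes u_g)=\gamma(a)=a\otimes u_g$ for $a\in A_g$; multiplying by $1\otimes u_g^*$ and using density gives $\gamma(1)(a\otimes1)=a\otimes1$ for all $a\in A$, and $a=1$ gives $\gamma(1)=1\otimes1$. If $A$ is not unital, Meyer's theorem extends $\gamma$ to a unital completely isometric homomorphism $A^1\to A^1\otimes\mathrm{C}^*(G)$. This is a cosystem, with $1$ in degree $e$. A $*$-homomorphism as in the theorem for $A^1$ maps the generators $\iota(a)$ of $B$ into $B\otimes\mathrm{C}^*_{u^\varphi}(G)$, so its restriction to $B$ serves for $A$. From now on $A$ is unital.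

\subsection*{Maximal representations}
We need a property that singles out the envelope among all covers and produces $*$-homomorphisms. A unital completely contractive homomorphism $\pi\colon A\to B(H)$ is \emph{maximal} if, whenever $\pi=V^*\pi'(\cdot)V$ for another such homomorphism $\pi'\colon A\to B(H')$ and an isometry $V$, the projection $VV^*$ commutes with $\pi'(A)$. By Dritschel and McCullough \cite{DM}, $B$ can be represented faithfully and unitally on a Hilbert space $H$ so that $\iota\colon A\to B(H)$ is maximal. We fix such a representation. It has the \emph{unique extension property}: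
\begin{quote}
if $\rho\colon A\to C$ is a $\mathrm{C}^*$-cover and $\psi\colon C\to B(H)$ is ucp with $\psi\rho=\iota$, then $\psi$ is a $*$-homomorphism.
\end{quote}
Indeed, if $\psi=V^*\pi(\cdot)V$ is a Stinespring form, then $\iota=V^*\pi\rho(\cdot)V$, so $VV^*$ commutes with $\pi\rho(A)$. Thus the multiplicative domain of $\psi$ contains $\rho(A)$ and equals $C$.

Let $\mathrm{C}^*(G)\subset B(K)$ through the universal representation. As in Section~\ref{sec:intro}, let $\rho=(\iota\otimes\mathrm{id})\gamma$, a unital completely isometric homomorphism into $B\otimes\mathrm{C}^*(G)\subset B(H\otimes K)$, and let $C$ be the cover that it generates. For $a\in A_g$,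
\begin{equation}\label{eq:rho}
\rho(a)=\iota(a)\otimes u_g,\qquad\rho(a)\rho(a)^*=\iota(a)\iota(a)^*\otimes1,\qquad\rho(a)^*\rho(a)=\iota(a)^*\iota(a)\otimes 1 .
\end{equation}

\subsection*{The idea, for a finite-dimensional representation}
Let $\sigma$ be a representation of dimension $d<\infty$. We show that $\iota(a)\mapsto\iota(a)\otimes\sigma_g$, $a\in A_g$, extends to a $*$-homomorphism on $B$; for $d=1$ this is the map $\beta_\chi$ of Section~\ref{sec:intro}. Arveson's theorem gives a ucp map $\Theta_\sigma\colon B\to B(H\otimes H_\sigma)$ with $\Theta_\sigma\iota=(\mathrm{id}\otimes\sigma)\rho$. It has to be shown multiplicative, but the unique extension property only concerns maps that extend $\iota$. So we undo the twist by $\sigma_g$ with a second twist by $\bar\sigma_g$. Let $Vh=h\otimes\zeta_\sigma$ and define $\psi(x)=V^*(\Theta_\sigma\otimes\bar\sigma)(x)V$ for $x\in C$. By \eqref{eq:zeta}, $\psi\rho(a)=V^*(\iota(a)\otimes\sigma_g\otimes\bar\sigma_g)V=\iota(a)$. So $\psi$ is multiplicative, and evaluating it at $\rho(a)\rho(a)^*=\iota(a)\iota(a)^*\otimes1$ gives $V^*(\Theta_\sigma(\iota(a)\iota(a)^*)\otimes1)V=\iota(a)\iota(a)^*$.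 The Schwarz defect $D=\Theta_\sigma(\iota(a)\iota(a)^*)-\iota(a)\iota(a)^*\otimes1\ge0$ therefore satisfies $V^*(D\otimes1)V=0$. By \eqref{eq:zeta}, the left side is $\frac1d\sum_iD_{ii}$ when $D=[D_{ik}]$ is written as a $d\times d$ matrix over $B(H)$. A positive matrix with zero diagonal is zero, so $D=0$. The same argument applied to $\rho(a)^*\rho(a)$ puts $\iota(a)$ in the multiplicative domain of $\Theta_\sigma$, which is then all of $B$.

What the argument used is a state $\Phi$ on $\mathrm{C}^*(G)\otimes\mathrm{C}^*(G)$ with $\Phi(u_g\otimes u_g)=1$ for all $g$. These states are exactly those in the definition of $\mathcal T(G)$: the unitaries $u_h\otimes u_h$ lie in the multiplicative domain, so $\Phi(u_g\otimes u_h)=\Phi(u_{gh^{-1}}\otimes1)$. Two difficulties arise in general. First, $\Phi$ is no longer a vector state, so the compression by $V$ needs a substitute. Second, the functional that replaces $\mathrm{tr}$ need not be faithful, so the defect need not vanish; it vanishes only after passing to the GNS space of $\varphi$. Both steps require tensoring a ucp map with the identity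 of $B(H)$ on all of $B(H\otimes K)$, which is larger than the minimal tensor product.

\begin{lemma}\label{lem:slice}
Let $K_1,K_2$ be Hilbert spaces and $\tau\colon B(K_1)\to B(K_2)$ a ucp map. For $h\in H$ let $R_h\colon K_1\to H\otimes K_1$, $R_hk=h\otimes k$. There is a ucp map $\tau_H\colon B(H\otimes K_1)\to B(H\otimes K_2)$ with
\begin{equation}\label{eq:slice}
\langle\tau_H(Z)(h\otimes\eta),h'\otimes\eta'\rangle=\langle\tau(R_{h'}^*ZR_h)\eta,\eta'\rangle ,
\end{equation}
and $\tau_H(T\otimes x)=T\otimes\tau(x)$ for $T\in B(H)$, $x\in B(K_1)$.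
\end{lemma}

\begin{proof}
The right side of \eqref{eq:slice} defines a sesquilinear form $\beta_Z$ on the algebraic tensor product of $H$ and $K_2$, linear in $Z$. Since $R_{h'}^*(T\otimes x)R_h=\langle Th,h'\rangle x$, the form $\beta_{T\otimes x}$ is that of $T\otimes\tau(x)$; in particular $\beta_1$ is the inner product. Let $[Z_{ij}]\ge0$ in $M_n(B(H\otimes K_1))$ and $\zeta_i=\sum_kh_{ik}\otimes\eta_{ik}$ (finite sums). The matrix $[R_{h_{ik}}^*Z_{ij}R_{h_{jl}}]$, with rows $(i,k)$ and columns $(j,l)$, is positive, and $\tau$ is completely positive. Hence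
\[
\sum_{i,j}\beta_{Z_{ij}}(\zeta_j,\zeta_i)=\sum_{i,k,j,l}\langle\tau(R_{h_{ik}}^*Z_{ij}R_{h_{jl}})\eta_{jl},\eta_{ik}\rangle\ge0 .
\]
For $n=1$, applied to $Z\ge0$ and to $\|Z\|1-Z$, this gives $0\le\beta_Z(\zeta,\zeta)\le\|Z\|\|\zeta\|^2$. So $\beta_Z$ is bounded for $Z\ge0$, hence for all $Z$, and defines $\tau_H(Z)$. The displayed inequality is complete positivity.
\end{proof}

\subsection*{The homomorphism attached to $\varphi$}
Let $\varphi\in\mathcal T(G)$ with state $\Phi$. Because $\Phi$ is continuous for the \emph{minimal} norm, it is a state on a unital $\mathrm{C}^*$-subalgebra of $B(K\otimes K)$ and extends to a state $\tilde\Phi$ on $B(K\otimes K)$. Let $m(Y)=\tilde\Phi(Y\otimes1)$, a state on $B(K)$ with $m(u_g)=\varphi(g)$. Since $\tilde\Phi(u_s\otimes u_s)=\varphi(e)=1$, the unitary $u_s\otimes u_s$ is in the multiplicative domain of $\tilde\Phi$, and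
\begin{equation}\label{eq:inv}
m(u_s^*Yu_s)=\tilde\Phi\big((u_s\otimes u_s)^*(Y\otimes1)(u_s\otimes u_s)\big)=m(Y)\qquad(Y\in B(K),\ s\in G).
\end{equation}
This invariance will replace the faithfulness of $\mathrm{tr}$. By Arveson's theorem there is a ucp map $\Theta\colon B\to B(H\otimes K)$ with $\Theta\iota=\rho$. Fix $a\in A_g$ and consider the defects
\[
D=\Theta(\iota(a)\iota(a)^*)-\rho(a)\rho(a)^*,\qquad D'=\Theta(\iota(a)^*\iota(a))-\rho(a)^*\rho(a),
\]
which are positive by the Schwarz inequality. Below, $R_h\colon K\to H\otimes K$ is as in Lemma~\ref{lem:slice}.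

\emph{Step 1: $m(R_h^*DR_h)=m(R_h^*D'R_h)=0$ for all $h\in H$.} Lemma~\ref{lem:slice} with $K_1=K\otimes K$, $K_2=\mathbb C$ gives a ucp map $\tilde\Phi_H\colon B(H\otimes K\otimes K)\to B(H)$. The map $\Theta\otimes\mathrm{id}$ is ucp from $B\otimes\mathrm{C}^*(G)$ to $B(H\otimes K)\otimes\mathrm{C}^*(G)\subset B(H\otimes K\otimes K)$. Let $\psi$ be the restriction of $\tilde\Phi_H\circ(\Theta\otimes\mathrm{id})$ to $C$. For $a'\in A_k$,
\[
\psi\rho(a')=\tilde\Phi_H(\rho(a')\otimes u_k)=\tilde\Phi_H(\iota(a')\otimes u_k\otimes u_k)=\iota(a')\Phi(u_k\otimes u_k)=\iota(a'),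
\]
so $\psi\rho=\iota$ by density, and $\psi$ is a $*$-homomorphism by the unique extension property. By \eqref{eq:rho},
\[
\tilde\Phi_H\big(\Theta(\iota(a)\iota(a)^*)\otimes1\big)=\psi(\rho(a)\rho(a)^*)=\iota(a)\iota(a)^*=\tilde\Phi_H\big(\rho(a)\rho(a)^*\otimes1\big).
\]
Hence $\tilde\Phi_H(D\otimes1)=0$, and \eqref{eq:slice} gives $0=\langle\tilde\Phi_H(D\otimes1)h,h\rangle=\tilde\Phi(R_h^*DR_h\otimes1)=m(R_h^*DR_h)$. Interchanging $\iota(a),\rho(a)$ with their adjoints gives the statement for $D'$.

\emph{Step 2: a ucp map that kills the defects.} Let $(\pi_m,H_m,\xi)$ be the GNS triple of $m$ and let $K_\varphi$ be the closure of $\pi_m(\mathrm{C}^*(G))\xi$. The restriction of $g\mapsto\pi_m(u_g)$ to $K_\varphi$ has cyclic vector $\xi$ and $\langle\pi_m(u_g)\xi,\xi\rangle=\varphi(g)$, so it is $u^\varphi$. Let $\tau\colon B(K)\to B(K_\varphi)$ be $\pi_m$ followed by compression to $K_\varphi$, and let $\Lambda=\tau_H\colon B(H\otimes K)\to B(H\otimes K_\varphi)$. Then $\Lambda(T\otimes u_k)=T\otimes u^\varphi_k$. For $h\in H$ and $s\in G$, \eqref{eq:slice}, \eqref{eq:inv} and Step 1 give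
\[
\langle\Lambda(D)(h\otimes u^\varphi_s\xi),h\otimes u^\varphi_s\xi\rangle=m(u_s^*R_h^*DR_hu_s)=m(R_h^*DR_h)=0 .
\]
As $\Lambda(D)\ge0$, the operator $\Lambda(D)^{1/2}$ annihilates the vectors $h\otimes u^\varphi_s\xi$, which span a dense subspace of $H\otimes K_\varphi$. So $\Lambda(D)=0$, and the same computation gives $\Lambda(D')=0$. Without \eqref{eq:inv} we would only reach the vectors $h\otimes\xi$.

\emph{Step 3: $\Psi_\varphi=\Lambda\Theta$ is the required map.} It is ucp, $\Psi_\varphi(\iota(a))=\Lambda(\iota(a)\otimes u_g)=\iota(a)\otimes u^\varphi_g$, and by Step 2 and \eqref{eq:rho},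
\[
\Psi_\varphi(\iota(a)\iota(a)^*)=\Lambda(\iota(a)\iota(a)^*\otimes1)=\iota(a)\iota(a)^*\otimes1=\Psi_\varphi(\iota(a))\Psi_\varphi(\iota(a))^* .
\]
With $D'$ in place of $D$ we get the same equality for $\iota(a)^*$. So the multiplicative domain of $\Psi_\varphi$ contains every $\iota(A_g)$ and equals $B$. The range of $\Psi_\varphi$ is generated by the elements $\iota(a)\otimes u^\varphi_g$ and lies in $B\otimes\mathrm{C}^*_{u^\varphi}(G)$. This proves the first assertion of Theorem~\ref{thm:good}.

\subsection*{Assembling the coaction}
Let $(A,G,\gamma)$ be any cosystem and $B\subset B(H)$, and suppose that $\bigcap_\varphi\ker u^\varphi=0$. Then $\bigoplus_\varphi u^\varphi$ is a faithful representation of $\mathrm{C}^*(G)$, so $J=\bigoplus_\varphi(\mathrm{id}\otimes u^\varphi)$ is a faithful representation of $B\otimes\mathrm{C}^*(G)$ on $H\otimes\bigoplus_\varphi K_\varphi=\bigoplus_\varphi H\otimes K_\varphi$. The representation $\bigoplus_\varphi\Psi_\varphi$ of $B$ sends $\iota(a)$, $a\in A_g$, to $J(\iota(a)\otimes u_g)$, so its range lies in the $\mathrm{C}^*$-algebra $J(B\otimes\mathrm{C}^*(G))$.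 Then $\delta=J^{-1}\circ\bigoplus_\varphi\Psi_\varphi$ is a $*$-homomorphism with $\delta\iota=(\iota\otimes\mathrm{id})\gamma$, and it is a coaction by Lemma~\ref{lem:auto}.

\subsection*{Amenable groups}
Let $G$ be amenable. We use two standard facts: the left regular representation $\lambda$ is faithful on $\mathrm{C}^*(G)$, and $\mathrm{C}^*(G)$ is nuclear, so that the minimal norm is the only $\mathrm{C}^*$-norm on the algebraic tensor product of $\mathrm{C}^*(G)$ with itself. The commuting representations $\lambda_g\mathbf 1_x=\mathbf 1_{gx}$ and $\lambda'_h\mathbf 1_x=\mathbf 1_{xh^{-1}}$ on $\ell^2(G)$ therefore define a representation $u_g\otimes u_h\mapsto\lambda_g\lambda'_h$ of $\mathrm{C}^*(G)\otimes\mathrm{C}^*(G)$. The vector state of $\mathbf 1_e$ takes the value $\langle\mathbf 1_{gh^{-1}},\mathbf 1_e\rangle=\mathbf 1_e(gh^{-1})$ at $u_g\otimes u_h$. So $\varphi=\mathbf 1_e\in\mathcal T(G)$, and $u^\varphi=\lambda$ is faithful.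

\subsection*{Groups with RFD $\mathrm{C}^*$-algebra}
Let $\sigma$ be a finite-dimensional irreducible representation and $\varphi=\mathrm{tr}\circ\sigma$. The tensor product of $\sigma$ and $\bar\sigma$ is a representation of $\mathrm{C}^*(G)\otimes\mathrm{C}^*(G)$, and by \eqref{eq:zeta} the vector state of $\zeta_\sigma$ takes the value $\mathrm{tr}(\sigma_g\sigma_h^*)=\varphi(gh^{-1})$ at $u_g\otimes u_h$. So $\varphi\in\mathcal T(G)$. The representation $u^\varphi$ is the cyclic subrepresentation of $g\mapsto\sigma_g\otimes1$ generated by $\zeta_\sigma$; it is a nonzero multiple of $\sigma$, and $\ker u^\varphi=\ker\sigma$. If $\mathrm{C}^*(G)$ is RFD, these kernels intersect in $0$. For free groups, $\mathrm{C}^*(G)$ is RFD by Choi \cite{Choi}. This completes the proof of Theorem~\ref{thm:good}.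

\section{Scope of the two criteria}\label{sec:scope}

Failure of amenability alone does not produce counterexamples, since free groups are good. For a general discrete group we have two criteria: if the representations $u^\varphi$, $\varphi\in\mathcal T(G)$, separate the points of $\mathrm{C}^*(G)$, then $G$ is good; if some subgroup of $G$ has representations satisfying (H1)--(H4), then $G$ is bad. For Kazhdan groups the criteria are complementary, which is Theorem~\ref{thm:dichotomy}. We do not claim that they exhaust all discrete groups.

\begin{thebibliography}{9}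

\bibitem{Bekka} Bekka, Forum Math. 11 (1999), 705--715.

\bibitem{BHV} Bekka, de la Harpe and Valette, \emph{Kazhdan's Property (T)}.

\bibitem{BO} Brown and Ozawa, Theorem 6.2.7.

\bibitem{CR} Caprace and R\'emy, Invent. Math. 176 (2009).

\bibitem{Choi} Choi, Pacific J. Math. 87 (1980).

\bibitem{DM} Dritschel and McCullough, J. Operator Theory 53 (2005).

\bibitem{Sehnem} Camila F. Sehnem, \emph{$\mathrm{C}^*$-envelopes of tensor algebras of product systems}, arXiv:2110.08734 (2021).

\end{thebibliography}
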